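\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Non-hyperbolic periodic orbits of large period in convex billiards}

\begin{abstract}
Let $K\subset\mathbb R^{d+1}$, $d\ge1$, be a smooth convex body whose boundary has positive Gaussian curvature and carries a nondegenerate prime closed geodesic. We prove that for every sufficiently large $n$ the billiard map of $K$ has a periodic point of least period $n$ with a multiplier of modulus one. We also prove that every smooth convex body is a $C^\infty$-limit of bodies with such a geodesic. Consequently, hyperbolicity of all periodic points of large period is never a $C^2$-stable property. This answers a question of Bessa, Del Magno, Lopes Dias, Gaiv\~ao and Torres in the negative, in every dimension.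
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Fix $d\ge1$. A \emph{smooth convex body} $K\subset\mathbb R^{d+1}$ is a strictly convex body whose boundary is the image of a $C^\infty$ embedding of the sphere $S^d$ and has everywhere positive Gaussian curvature. The $C^k$ topologies on the space of such bodies, $2\le k\le\infty$, are induced by the $C^k$ topologies on the embeddings.

The phase space $M$ of the billiard in $K$ consists of the pairs $(q,v)$ with $q\in\partial K$ and $v$ a unit vector pointing strictly into the interior of $K$; grazing directions are excluded. The billiard map is $f(q,v)=(q',v')$, where $q'$ is the next point at which the ray $q+tv$, $t>0$, meets $\partial K$, and $v'$ is the reflection of $v$ at $q'$. A point $x$ is periodic of period $n$ if $n$ is the least positive integer with $f^n(x)=x$. It is \emph{hyperbolic} if $Df^n(x)$ has no eigenvalue of modulus $1$. A \emph{nontrivial hyperbolic basic set} is a hyperbolic set $\Lambda$ that is infinite, transitive (it contains a dense orbit) and locally maximal, that is, $\Lambda=\bigcap_{n\in\mathbb Z}f^n(\overline V)$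 for some open neighborhood $V$ of $\Lambda$. Put
\[
 m_d=4\binom{2d+3}{4}.
\]

The following is known. There is a $C^\infty$-residual set $\mathcal R$ of smooth convex bodies such that, if $K\in\mathcal R$ has all periodic points of period $\ge m_d$ hyperbolic and this property is $C^2$-stable, then the closure of the set of those points contains a nontrivial hyperbolic basic set. Here \emph{$C^2$-stable} means that the property also holds for every smooth convex body sufficiently $C^2$-close to $K$. The question, posed in \cite{BDDGT}, is whether the hypothesis is ever satisfied: \emph{is there a body $K\in\mathcal R$ such that for every smooth convex body $K'$ sufficiently $C^2$-close to $K$, including $K'=K$, all periodic points of period $\ge m_d$ are hyperbolic?}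

The unit disk suggests where to look for an obstruction. Let $\phi$ be the polar angle of $q$ and $\theta\in(0,\pi)$ the angle between $v$ and the oriented tangent. Then $f(\phi,\theta)=(\phi+2\theta,\theta)$, so
\[
 Df^n=\begin{pmatrix}1&2n\\0&1\end{pmatrix},
\]
and no periodic point is hyperbolic. A general body is not a disk, but an orbit that leaves the boundary at a small angle of order $1/n$ sees the boundary only infinitesimally at each bounce. In the limit it follows a geodesic of $\partial K$ while an adiabatic quantity stays constant, much as $\theta$ does in the disk. So if a periodic orbit has $n$ bounces and runs once around near a closed geodesic, then $Df^n$ is, after the angle is rescaled by $1/n$, close to a matrix that has $1$ as an eigenvalue of multiplicity at least two. If the geodesic is nondegenerate, the multiplicity is exactly two. The passage from the limit to finite $n$ is a small perturbation, which may move this pair of eigenvalues off the unit circle, or along it. The whole question is which of the two happens. We show that among these periodic points there is always one for which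 the pair stays on the circle. Since a nondegenerate closed geodesic can be produced by an arbitrarily small deformation of the body, the answer is no.

\subsection{Results}
Let $S=\partial K$ with the induced metric, $N=UTS$ its unit tangent bundle (of dimension $2d-1$, with points $x=(q,u)$), $\mathcal G^s$ the geodesic flow on $N$ and $Y$ its generator. A \emph{prime} closed geodesic of length $\ell$ is a unit-speed closed geodesic $\gamma$ whose lift $\Gamma=\{(\gamma(s),\gamma'(s))\}\subset N$ is an orbit of $\mathcal G^s$ of least period $\ell$. Its \emph{linearized Poincar\'e map} $P$ is the map induced by $D\mathcal G^\ell(x)$ on $T_xN/\mathbb RY$, $x\in\Gamma$; up to conjugation it does not depend on $x$. The geodesic is \emph{nondegenerate} if $1\notin\operatorname{spec}P$. For $d=1$ the space $T_xN/\mathbb RY$ is $0$; we then put $\chi_P=1$ for the characteristic polynomial and $\det(P-I)=1$, and $\partial K$ itself is a nondegenerate prime closed geodesic.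

\begin{theorem}\label{thm:main}
Suppose that $\partial K$ has a nondegenerate prime closed geodesic. Then there is $n_0$ such that for every $n\ge n_0$ the billiard map has a periodic point $p_n$ of least period $n$ for which $Df^n(p_n)$ has an eigenvalue of modulus $1$. More precisely, exactly two eigenvalues of $Df^n(p_n)$, counted with multiplicity, are near $1$ (within a distance $\delta$ of $1$, for any fixed $\delta>0$ that is small depending on $P$, and $n$ large). They are $\{1,1\}$ or $\{e^{i\alpha_n},e^{-i\alpha_n}\}$ with $\alpha_n\ne0$, and $\alpha_n\to0$. The other $2d-2$ eigenvalues converge to $\operatorname{spec}P$.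
\end{theorem}

\begin{theorem}\label{thm:dense}
For every smooth convex body $K$ there are smooth convex bodies $K'$ arbitrarily $C^\infty$-close to $K$ such that $\partial K'$ has a nondegenerate prime closed geodesic. If $d=1$ one may take $K'=K$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $K$ be any smooth convex body and $m\ge1$. Every $C^\infty$-neighborhood of $K$, hence every $C^k$-neighborhood with $2\le k\le\infty$, contains a smooth convex body with non-hyperbolic periodic points of every sufficiently large least period, in particular of periods $\ge m$. With $m=m_d$ and $k=2$: for no $d\ge1$ does a body as asked in the question exist.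
\end{corollary}

\begin{proof}
Theorem~\ref{thm:dense} gives a body $K'$ in the neighborhood whose boundary has a nondegenerate prime closed geodesic, and Theorem~\ref{thm:main} applies to $K'$. A body $K$ as asked would have a $C^2$-neighborhood in which every body has only hyperbolic periodic points of period $\ge m_d$; the first part excludes this.
\end{proof}

Neither membership in $\mathcal R$ nor the value of $m_d$ plays any role. For $d=1$ the conclusion holds for $K'=K$. For $d\ge2$ we claim nothing about an individual body without a nondegenerate prime closed geodesic, such as the round ball. (On the unit sphere the normal Jacobi equation is $w''+w=0$, so $P=I$ for every great circle.) Since the question concerns a stable property, a perturbation is allowed.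

\subsection{Plan}
Section~\ref{sec:model} shows the mechanism on a two-dimensional model. In Section~\ref{sec:grazing} we expand the billiard map at the grazing set in a coordinate $h$ that is conserved to second order. Section~\ref{sec:rescale} rescales the angle by $1/n$, so that $n$ iterates converge to the time-one map of a reparametrized geodesic flow, and Section~\ref{sec:circle} computes the derivative of this map along the circle of its fixed points over $\Gamma$. Section~\ref{sec:proof} carries out the argument of the model and proves Theorem~\ref{thm:main}. Section~\ref{sec:dense}, independent of the rest, proves Theorem~\ref{thm:dense}.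

\section{The mechanism on a model}\label{sec:model}

For the unit disk write $\phi=2\pi t$ and $\theta=h/n$. Then $n$ bounces act by the shear $(t,h)\mapsto(t+h/\pi,h)$, which fixes the circle $h=\pi$ pointwise. Up to units and a shift of $h$ this is $(t,h)\mapsto(t+h,h)$ near $h=0$. Perturb it as follows. Let $v$ be a smooth function on $\mathbb R/\mathbb Z$ and
\[
 T(t,h)=(t+h',\,h'),\qquad h'=h+\epsilon v(t),\qquad (t,h)\in\mathbb R/\mathbb Z\times\mathbb R ,
\]
with $\epsilon>0$ small. We look for fixed points in two steps.

\emph{First make $t$ return.} The points near $h=0$ at which $T$ does not change $t$ are those with $h'=0$, which form the curve $C=\{h=-\epsilon v(t)\}$. On $C$ the map moves points vertically by $\mu(t)=\epsilon v(t)$, and the fixed points on $C$ are the zeros of $\mu$.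

\emph{Then use exactness.} Since $T^*(h\,dt)-h\,dt=\epsilon v\,dt+d(h'^2/2)$, this form is exact if and only if $\int_0^1 v\,dt=0$. In that case $\mu$ is identically zero or takes both signs, so it has a zero with $\mu'\le0$. At a zero of $\mu$,
\[
 DT-I=\begin{pmatrix}\mu'&1\\ \mu'&0\end{pmatrix},\qquad
 \det(DT-I)=-\mu',\qquad \operatorname{tr}DT=2+\mu'.
\]
So at a zero with $\mu'\le0$ the trace lies in $[-2,2]$ for small $\epsilon$, and both eigenvalues lie on the unit circle.

Area preservation alone would not suffice: for $v\equiv1$ the map $T$ preserves area, but every point of $C$ moves up and there is no fixed point on $C$. Figure~\ref{fig:curve} shows the picture in general.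

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=8cm,y=1.1cm]
\draw[->] (0,-1.1)--(1.06,-1.1) node[right]{$t$};
\draw[->] (0,-1.1)--(0,1.1) node[above]{$h$};
\draw[thick] plot[domain=0:1,samples=80] (\x,{-0.5*sin(360*\x)});
\draw[thick,dashed] plot[domain=0:1,samples=80] (\x,{0.5*sin(360*\x)});
\draw[->] (0.2,-0.42)--(0.2,0.42);
\draw[->] (0.3,-0.42)--(0.3,0.42);
\draw[->] (0.7,0.42)--(0.7,-0.42);
\draw[->] (0.8,0.42)--(0.8,-0.42);
\fill (0.5,0) circle (2pt);
\node[above] at (0.5,0.12) {$\mu'<0$};
\node[above] at (0.25,0.5) {$\mu>0$};
\node[above] at (0.75,0.5) {$\mu<0$};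
\end{tikzpicture}
\caption{A curve (solid) on which an exact area-preserving map moves points only vertically, by $\mu(t)$, and its image (dashed). The two curves enclose zero signed area, so they coincide or cross. Their common points are fixed points. For a small perturbation of the shear $(t,h)\mapsto(t+h,h)$, the multipliers lie on the unit circle where $\mu'\le0$, and are real and different from $1$ where $\mu'>0$.}
\label{fig:curve}
\end{figure}

For the billiard we need three things: that $n$ bounces, suitably rescaled, are $C^1$-close to a shear, that $f$ is exact, and, for $d\ge2$, that the directions transverse to $\Gamma$ do not interfere. Nondegeneracy of $\gamma$ provides the last.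

\section{The billiard map near grazing directions}\label{sec:grazing}

Let $\nu$ be the inward unit normal of $S$, let $II(u,w)=-\langle d\nu(u),w\rangle$, which is positive definite, and let
\[
 \kappa(q,u)=II_q(u,u)>0,\qquad (q,u)\in N,
\]
a smooth function on $N$. For a geodesic, $q''=II(q',q')\,\nu$; hence at $(q,u)\in N\subset\mathbb R^{d+1}\times\mathbb R^{d+1}$ we have $Y=(u,\kappa\nu)$. We describe phase points other than the normal directions by $(x,\theta)\in N\times(0,\pi/2)$, where
\[
 x=(q,u),\qquad v=\cos\theta\,u+\sin\theta\,\nu(q).
\]
(For $d=1$ the manifold $N$ consists of two circles, one for each orientation of $S$.)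

In the disk $\theta$ is conserved. In general it drifts at second order, and the next lemma shows that the drift is absorbed by passing to
\[
 h=\kappa(x)^{-1/3}\,\theta .
\]

\begin{lemma}\label{lem:normal}
There are $h_0>0$, with $\kappa^{1/3}h_0<\pi/2$ on $N$, and a $C^\infty$ map $\hat f=(X,H):N\times(-h_0,h_0)\to N\times\mathbb R$ which for $h>0$ is the billiard map in the coordinates $(x,h)$ and satisfies $X(x,0)=x$ and
\[
 \partial_hX(x,0)=2\kappa(x)^{-2/3}\,Y(x),\qquad H(x,h)=h+O(h^3).
\]
\end{lemma}

\begin{proof}
We first work with $(x,\theta)$. Let $\rho$ be the signed distance to $S$, positive inside; it is smooth near $S$. Then $|\nabla\rho|=1$, so $D^2\rho(\cdot,\nabla\rho)=0$, and $\nabla\rho=\nu$ on $S$. If $\alpha$ is a curve in $S$ with $\alpha'=u$, then $0=(\rho\circ\alpha)''=D^2\rho(u,u)+\langle\nu,\alpha''\rangle$, and differentiating $\langle\nu,\alpha'\rangle=0$ gives $\langle\nu,\alpha''\rangle=II(u,u)$. Hence $D^2\rho(u,u)=-\kappa$ on $N$.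

\emph{The chord.} For small $t$ write $\rho(q+tv)=t\,k(x,\theta,t)$ with $k=\int_0^1\langle\nabla\rho(q+ztv),v\rangle\,dz$, which is smooth. Then $k(x,\theta,0)=\sin\theta$ and $\partial_tk(x,0,0)=\frac12D^2\rho(u,u)=-\kappa/2\neq0$; here positivity of the curvature is essential. By the implicit function theorem and compactness of $N$ there are $\theta_0\in(0,\pi/2)$ and a smooth $\tau(x,\theta)$, $|\theta|<\theta_0$, with
\[
 k(x,\theta,\tau)=0,\qquad \tau(x,0)=0,\qquad \partial_\theta\tau(x,0)=2/\kappa .
\]
Below, $\theta_0$ is decreased when necessary, and all error terms are uniform in $x\in N$. For $0<\theta<\theta_0$ we have $\tau>0$, and by strict convexity the ray meets $S$ at exactly one $t>0$. So $q'=q+\tau v$ is the next impact point. With $\nu'=\nu(q')$, the reflection law $v'=v-2\langle v,\nu'\rangle\nu'$ and $v'=\cos\theta'u'+\sin\theta'\nu'$ give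
\begin{equation}\label{eq:reflect}
 \sin\theta'=-\langle v,\nu'\rangle,\qquad \cos\theta'\,u'=v+\sin\theta'\,\nu'.
\end{equation}
For $|\theta|<\theta_0$ these formulas define $\theta'\in(-\frac\pi2,\frac\pi2)$ and $(q',u')\in N$ as smooth functions of $(x,\theta)$, and at $\theta=0$ they give $(x',\theta')=(x,0)$. They define the extension of $f$ to $\theta\le0$.

\emph{First order.} We have $q'=q+\frac{2\theta}\kappa u+O(\theta^2)$ and $v=u+\theta\nu+O(\theta^2)$. Hence $\langle v,\nu'\rangle=\theta+\frac{2\theta}{\kappa}\langle u,d\nu(u)\rangle+O(\theta^2)=-\theta+O(\theta^2)$. So $\theta'=\theta+O(\theta^2)$, which is positive for $0<\theta<\theta_0$, and $u'=u+2\theta\nu+O(\theta^2)$. Thus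
\[
 \partial_\theta(q',u')|_{\theta=0}=\tfrac2\kappa\,(u,\kappa\nu)=\tfrac2\kappa\,Y .
\]

\emph{Second order in $\theta'$.} Let $A=D^2\rho_q(v,v)$ and $B=D^3\rho_q(v,v,v)$, so that $g(t)=\rho(q+tv)=t\sin\theta+\frac A2t^2+\frac B6t^3+O(t^4)$. Dividing $g(\tau)=0$ by $\tau$ gives $A\tau=-2\sin\theta-\frac B3\tau^2+O(\tau^3)$. Since $g'(\tau)=\langle\nu',v\rangle=-\sin\theta'$,
\[
 -\sin\theta'=\sin\theta+A\tau+\tfrac B2\tau^2+O(\tau^3)=-\sin\theta+\tfrac B6\tau^2+O(\tau^3).
\]
With $\tau=2\theta/\kappa+O(\theta^2)$ and $B_0=D^3\rho(u,u,u)$ this reads $\theta'=\theta-\frac{2B_0}{3\kappa^2}\theta^2+O(\theta^3)$. Along a geodesic $\kappa=-D^2\rho(u,u)$ and $u'=\kappa\nu$, so $Y\kappa=-B_0-2\kappa D^2\rho(u,\nu)=-B_0$. Therefore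
\[
 \theta'=\theta\Big(1+\tfrac23\,\tfrac{Y\kappa}{\kappa^2}\,\theta+O(\theta^2)\Big).
\]

\emph{The coordinate $h$.} By the first-order expansion, $\kappa(x')=\kappa+\frac2\kappa(Y\kappa)\theta+O(\theta^2)$, so
\[
 \kappa(x')^{-1/3}=\kappa^{-1/3}\Big(1-\tfrac23\,\tfrac{Y\kappa}{\kappa^2}\,\theta+O(\theta^2)\Big).
\]
Multiplying the last two displays, the linear terms cancel, and $h'=\kappa(x')^{-1/3}\theta'=h+O(h^3)$. Since $\theta=\kappa^{1/3}h$, also $\partial_hX(x,0)=\kappa^{1/3}\cdot\frac2\kappa Y=2\kappa^{-2/3}Y$. Any $h_0$ with $\kappa^{1/3}h_0<\theta_0$ on $N$ will do.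
\end{proof}

\begin{lemma}[Exactness]\label{lem:exact}
Let $\lambda_{(q,u)}(\xi)=\langle u,dq(\xi)\rangle$ on $N$ and $\beta=\cos\theta\,\lambda$ on $N\times(0,\pi/2)$. Then $\lambda(Y)=1$, the form $d\beta$ is symplectic, and $f^*\beta-\beta=d\tau$ with $\tau=|q'-q|$, wherever both sides are defined.
\end{lemma}

\begin{proof}
First, $\lambda(Y)=\langle u,u\rangle=1$. The map $(q,u,\theta)\mapsto(q,p)$ with $p=\cos\theta\,u$ is a diffeomorphism onto $\{0<|p|<1\}\subset TS\cong T^*S$, and the canonical $1$-form $\langle p,dq\rangle$ pulls back to $\beta$; so $d\beta$ is symplectic. Since $dq$ is tangent to $S$, we have $\beta=\langle v,dq\rangle$. From $q'-q=\tau v$ we get $d\tau=\langle v,dq'\rangle-\langle v,dq\rangle$. Finally $\langle v,dq'\rangle=\langle v',dq'\rangle$, because $v'-v$ is parallel to $\nu(q')$.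
\end{proof}

A manifold with a symplectic form is orientable. So $N\times(0,\pi/2)$ is orientable, and hence so is $N$.

\section{Rescaling and the limit flow}\label{sec:rescale}

An orbit that goes once around a closed geodesic in $n$ bounces has $h$ of order $1/n$. We therefore magnify $h$ by $n$. Let $Q=N\times(0,\infty)$ with points $(x,h)$ and projection $\pi:Q\to N$, let $\sigma_\eta(x,h)=(x,\eta h)$, and put
\[
 F_\eta=\sigma_\eta^{-1}\circ\hat f\circ\sigma_\eta:\ (x,h)\longmapsto\big(X(x,\eta h),\ \eta^{-1}H(x,\eta h)\big).
\]
By Lemma~\ref{lem:normal}, $H(x,h)=h\,(1+h^2R(x,h))$ with $R$ smooth. So the second component of $F_\eta$ is $h\,(1+\eta^2h^2R(x,\eta h))$, which also makes sense for $\eta=0$. Thus $F_\eta$ is a smooth family of maps into $Q$, defined for $(x,h,\eta)$ in a neighborhood of $Q\times\{0\}$, with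
\begin{equation}\label{eq:Z}
 F_0=\mathrm{id},\qquad \partial_\eta F_\eta|_{\eta=0}=Z:=2h\,\kappa^{-2/3}\,Y .
\end{equation}
The field $Z$ has no $\partial_h$-component, so $h$ is constant along it. Its flow is therefore complete and is a reparametrized geodesic flow:
\begin{equation}\label{eq:flow}
 \varphi^t(x,h)=\big(\mathcal G^{s}(x),h\big),\qquad \int_0^{s}\kappa^{2/3}(\mathcal G^{\sigma}x)\,d\sigma=2ht .
\end{equation}

The maps $F_{1/n}$ are single steps of size $1/n$ of a numerical scheme for $Z$. The next lemma says that the scheme converges, with an error proportional to the number of steps; this rate is needed later for the least period.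

\begin{lemma}\label{lem:euler}
Let $W$ be a Riemannian manifold and $\Psi_\eta$ a family of maps into $W$, smooth on a neighborhood of $W\times\{0\}$ in $W\times\mathbb R$, with $\Psi_0=\mathrm{id}$ and $\partial_\eta\Psi_\eta|_{\eta=0}$ a complete vector field with flow $\psi^t$. For every compact $B\subset W$ there are $b$ and $n_1$ such that for $n\ge n_1$ and $0\le k\le n$ the iterate $\Psi_{1/n}^k$ is defined on $B$ and
\[
 E_k:=\psi^{-k/n}\circ\Psi_{1/n}^k\quad\text{satisfies}\quad \operatorname{dist}(E_k(w),w)\le bk/n^2\qquad(w\in B).
\]
In particular $\max_{k\le n}\sup_{w\in B}\operatorname{dist}(\Psi_{1/n}^k(w),\psi^{k/n}(w))\to0$ as $n\to\infty$.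
\end{lemma}

\begin{proof}
Let $B''$ be a compact neighborhood of $B$ and $B'=\bigcup_{0\le t\le1}\psi^t(B'')$, which is compact. For each $y$ the curves $\eta\mapsto\Psi_\eta(y)$ and $\eta\mapsto\psi^\eta(y)$ have the same position and velocity at $\eta=0$. By Taylor's formula in finitely many charts, for $n$ large and all $y\in B'$ the points $\Psi_{1/n}(y)$ and $\psi^{1/n}(y)$ are joined by a curve of length $O(n^{-2})$ inside a fixed compact neighborhood of $B'$. The derivatives of $\psi^{-t}$, $t\in[0,1]$, are bounded there, so there is $b$ with
\[
 \operatorname{dist}\big(\psi^{-t}\Psi_{1/n}(y),\,\psi^{-t}\psi^{1/n}(y)\big)\le bn^{-2}\qquad(y\in B',\ t\in[0,1]).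
\]
Suppose $k<n$ and $E_k(w)\in B''$. Then $y=\Psi_{1/n}^k(w)=\psi^{k/n}(E_k(w))\in B'$, and the estimate with $t=(k+1)/n$ gives $\operatorname{dist}(E_{k+1}(w),E_k(w))\le bn^{-2}$. By induction $\operatorname{dist}(E_k(w),w)\le bk/n^2\le b/n$ for all $k\le n$, which for $n$ large keeps $E_k(w)$ in $B''$. For the last claim apply $\psi^{k/n}$ and use that $(t,w)\mapsto\psi^t(w)$ is uniformly continuous on $[0,1]\times B''$.
\end{proof}

\begin{lemma}\label{lem:C1}
On every compact subset of $Q$, the maps $F_{1/n}^k$ are $C^1$-close to $\varphi^{k/n}$, uniformly in $0\le k\le n$, as $n\to\infty$. In particular $F_{1/n}^n\to\varphi^1$ in $C^1$ on compact sets. For $n$ large the iterates in question stay in a compact subset of $Q$ on which $0<h/n<h_0$, so there $F_{1/n}=\sigma_{1/n}^{-1}f\sigma_{1/n}$ is conjugate to the billiard map.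
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:euler} to the tangent maps $TF_\eta$ on $TQ$. In charts $F_\eta=\varphi^\eta+O(\eta^2)$ with all derivatives, uniformly on compact sets. So the generator of $TF_\eta$ at $\eta=0$ is that of the flow $T\varphi^t$, which is complete. Take for $B$ the set of tangent vectors of length $\le1$ over the given compact set. Since $(TF_{1/n})^k=T(F_{1/n}^k)$, this is the claimed $C^1$ statement. The last sentence follows from the $C^0$ statement.
\end{proof}

\section{The circle of fixed points of the limit map}\label{sec:circle}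

From now on $\gamma$ is a nondegenerate prime closed geodesic of length $\ell$, with lift $\Gamma$. Put
\[
 c=\tfrac12\int_\Gamma\kappa^{2/3}\,ds,\qquad C=\Gamma\times\{c\}\subset Q .
\]
By \eqref{eq:flow}, $C$ is a periodic orbit of $\varphi^t$ of least period $\frac1{2c}\int_\Gamma\kappa^{2/3}ds=1$. So every point of $C$ is fixed by $\varphi^1$. Fix $y_0\in C$ and let $x_0(t)=\pi\varphi^t(y_0)$, a $1$-periodic parametrization of $\Gamma$.

\emph{Coordinates.} Since $N$ is orientable, the normal bundle of the circle $\Gamma$ in $N$ is trivial. So a neighborhood of $\Gamma$ in $N$ has coordinates $(t,a)\in\mathbb R/\mathbb Z\times\mathbb R^{2d-2}$, $|a|$ small, in which $(t,0)$ is $x_0(t)$. On an open neighborhood $V$ of $C$ in $Q$ we use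
\[
 (t,a,h),\qquad\text{or}\qquad (t,z)\ \text{ with }\ z=(a,h-c)\in\mathbb R^{2d-1}.
\]
Thus $C=\{z=0\}$, and $Z=\partial_t$ on $C$.

\begin{lemma}\label{lem:matrix}
At every point of $C$, in the basis $(\partial_t,\partial_a,\partial_h)$,
\[
 D\varphi^1=\begin{pmatrix}1&*&1/c\\0&P&0\\0&0&1\end{pmatrix},
\]
where $P$ stands for the matrix of the linearized Poincar\'e map in the basis $\partial_a$ of $TN/\mathbb RY$. Its characteristic polynomial is $(w-1)^2\chi_P(w)$. The minor of $D\varphi^1-I$ obtained by deleting the first column and the last row equals $\frac1c\det(P-I)\ne0$.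
\end{lemma}

\begin{proof}
The last row expresses that $h$ is conserved, and the first column that $Z=\partial_t$ is invariant. By \eqref{eq:flow}, $\pi\varphi^t(x,h)$ depends on $t$ and $h$ only through $ht$. So
\[
 \varphi^1(x_0(t),h)=\big(x_0(t+h/c),\,h\big),
\]
and differentiating at $h=c$ gives $\partial_h\mapsto\partial_h+\frac1c\partial_t$, the last column. Finally $\pi\varphi^1(x,h)=\mathcal G^{s(x,h)}(x)$ with $s$ smooth and $s=\ell$ on $C$. Differentiating in $x$, we get $D\mathcal G^\ell$ plus a multiple of $Y$. Modulo $\mathbb RY=\mathbb R\,\partial_t$ this is $P$, which gives the middle column. The characteristic polynomial is now clear. The minor is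
\[
 \det\begin{pmatrix}*&1/c\\P-I&0\end{pmatrix}=(-1)^{1+(2d-1)}\,\tfrac1c\,\det(P-I)=\tfrac1c\det(P-I). \qedhere
\]
\end{proof}

The entry $1/c$ is the \emph{twist}: larger $h$ means faster motion around $\Gamma$. It is what allows us to solve for $h$. The invertibility of $P-I$ allows us to solve for $a$, and it also keeps the remaining $2d-2$ eigenvalues away from $1$. For the round ball in dimension $d+1\ge3$ we have $P=I$: the minor vanishes and all $2d$ eigenvalues equal $1$.

\section{Periodic points near the circle}\label{sec:proof}

We now prove Theorem~\ref{thm:main}.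

\subsection{The curve of points that return to the same place}
Let $U=\{|z|\le\varrho_0\}\subset V$ be a compact tube so small that $\varphi^1(U)\subset V$ and $\varphi^1$ changes the coordinate $t\in\mathbb R/\mathbb Z$ by less than $\frac14$ on $U$. By Lemma~\ref{lem:C1}, for $n$ large $F_{1/n}^n(U)\subset V$, and $t$ changes by less than $\frac13$. So there are well-defined smooth displacements $\xi_n:U\to\mathbb R^{2d-1}$ of $(t,a)$ and $\zeta_n:U\to\mathbb R$ of $h$:
\[
 F_{1/n}^n=\mathrm{id}+(\xi_n,\zeta_n),\qquad DF_{1/n}^n-I=D(\xi_n,\zeta_n)\qquad\text{in the coordinates }(t,a,h).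
\]
Let $\xi$ be the displacement of $(t,a)$ under $\varphi^1$; that of $h$ is zero. Then $\xi_n\to\xi$ and $\zeta_n\to0$ in $C^1(U)$. We have $\xi(t,0)=0$, and by Lemma~\ref{lem:matrix} the matrix $L_t:=\partial_z\xi(t,0)$ has
\begin{equation}\label{eq:detL}
 \det L_t=\tfrac1c\det(P-I)\neq0 .
\end{equation}

The fixed points of $F^n_{1/n}$ cannot be found directly by the implicit function theorem, because $\varphi^1$ has a whole circle of them. As in the model, we solve only $\xi_n=0$.

\begin{lemma}\label{lem:curve}
For $n$ large there is a smooth map $z_n:\mathbb R/\mathbb Z\to\mathbb R^{2d-1}$ with $\xi_n(t,z_n(t))=0$ for all $t$, and $z_n\to0$ in $C^1$.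
\end{lemma}

\begin{proof}
Choose $\varrho\in(0,\varrho_0]$ with $\|L_t^{-1}\partial_z\xi(t,z)-I\|\le\frac14$ for $|z|\le\varrho$ and all $t$. For $n$ large, $\|L_t^{-1}\partial_z\xi_n(t,z)-I\|\le\frac12$ there, and $\epsilon_n:=\sup_t|L_t^{-1}\xi_n(t,0)|\le\varrho/4$. Then $z\mapsto z-L_t^{-1}\xi_n(t,z)$ is a $\frac12$-contraction of $\{|z|\le\varrho\}$ into its interior. Let $z_n(t)$ be its unique fixed point; then $\xi_n(t,z_n(t))=0$ and $|z_n(t)|\le2\epsilon_n\to0$. Since $\partial_z\xi_n$ is invertible at $(t,z_n(t))$, the implicit function theorem and uniqueness show that $z_n$ is smooth and $1$-periodic. Moreover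
\[
 z_n'=-(\partial_z\xi_n)^{-1}\,\partial_t\xi_n\longrightarrow -L_t^{-1}\,\partial_t\xi(t,0)=0
\]
uniformly, because $\xi(t,0)=0$ for all $t$.
\end{proof}

Put $y_n(t)=(t,z_n(t))$, $C_n=y_n(\mathbb R/\mathbb Z)$, $x_n=\pi y_n$, and let $h_n(t)$ be the $h$-coordinate of $y_n(t)$. With $\mu_n(t)=\zeta_n(y_n(t))$,
\[
 F_{1/n}^n(y_n(t))=\big(x_n(t),\,h_n(t)+\mu_n(t)\big),
\]
so $y_n(t)$ is fixed by $F_{1/n}^n$ if and only if $\mu_n(t)=0$.

\subsection{Exactness forces zeros}

\begin{lemma}\label{lem:flux}
For $n$ large, $\mu_n$ is identically zero or takes both signs. In either case it has a zero with $\mu_n'\le0$.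
\end{lemma}

\begin{proof}
Let $\beta_n=\sigma_{1/n}^*\beta=\cos(\kappa^{1/3}h/n)\,\lambda$. By Lemma~\ref{lem:exact}, applied to each of the $n$ iterates, $(F_{1/n}^n)^*\beta_n-\beta_n$ is exact near $C_n$. We integrate it over $C_n$. Since $F_{1/n}^n$ does not move the $N$-component of $y_n(t)$,
\[
 \int_0^1\Big[\cos\frac{\kappa(x_n)^{1/3}(h_n+\mu_n)}n-\cos\frac{\kappa(x_n)^{1/3}h_n}n\Big]\lambda(x_n'(t))\,dt=0 .
\]
By Lemma~\ref{lem:curve}, $x_n'\to x_0'=2c\kappa^{-2/3}Y$ uniformly, so $\lambda(x_n')\to2c\kappa^{-2/3}>0$ and $\lambda(x_n')>0$ for $n$ large. The arguments of the cosines lie in $(0,\pi/2)$, where $\cos$ is strictly decreasing. So the bracket has the sign of $-\mu_n(t)$, and the first claim follows. If $\mu_n$ takes both signs, the first zero after a point with $\mu_n>0$ has $\mu_n'\le0$.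
\end{proof}

\subsection{The pair of eigenvalues near one}

Let $\mu_n(t)=0$ and $A=DF_{1/n}^n(y_n(t))$. By Lemma~\ref{lem:C1} and $z_n\to0$, the matrices $DF^n_{1/n}(y_n(t))$ converge, uniformly in $t$, to those of Lemma~\ref{lem:matrix}. So their characteristic polynomials converge uniformly to $(w-1)^2\chi_P(w)$. Choose $0<\delta<\frac12$ such that $\chi_P$ has no root in $|w-1|\le2\delta$. For $n$ large $A$ has exactly two eigenvalues $\lambda_1,\lambda_2$, counted with multiplicity, with $|\lambda_i-1|<\delta$. The other $2d-2$ satisfy $|w-1|>2\delta$ and are close to $\operatorname{spec}P$.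

The position of the pair is governed by the sign of $(\lambda_1-1)(\lambda_2-1)$: it is negative for a real pair $\{\lambda,1/\lambda\}$, $\lambda\ne1$, near $1$, and positive for a nonreal conjugate pair. The next proposition expresses this product through $\mu_n'$.

\begin{proposition}\label{prop:det}
For $n$ large and every zero $t$ of $\mu_n$,
\[
 (\lambda_1-1)(\lambda_2-1)=-\Big(\frac1c+r_n(t)\Big)\mu_n'(t),
\]
where $r_n(t)$ is real and $r_n(t)\to0$ as $n\to\infty$, uniformly in the zeros $t$.
\end{proposition}

\begin{proof}
Differentiating $\xi_n(y_n(t))=0$ and $\zeta_n(y_n(t))=\mu_n(t)$, we get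
\[
 (A-I)\,y_n'(t)=(0,\dots,0,\mu_n'(t))^{\top}.
\]
Since $y_n'(t)$ is $\partial_t$ plus a combination of the other coordinate vectors, replacing the first column of $A-I$ by $(A-I)y_n'(t)$ does not change the determinant. The new first column has only its last entry, in row $2d$, possibly nonzero, and the complementary minor is $\det\partial_z\xi_n$. Hence
\[
 \det(A-I)=(-1)^{2d+1}\mu_n'(t)\,\det\partial_z\xi_n(y_n(t))=-\mu_n'(t)\,\det\partial_z\xi_n(y_n(t)).
\]
By \eqref{eq:detL} the last determinant converges to $\frac1c\det(P-I)$, uniformly in $t$. On the other hand $\det(A-I)=(\lambda_1-1)(\lambda_2-1)\,\Pi$, where $\Pi$ is the product of $w-1$ over the other eigenvalues $w$. These eigenvalues form a set invariant under complex conjugation, so $\Pi$ is real, and $\Pi\to\det(P-I)\ne0$ uniformly in $t$. Divide.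
\end{proof}

By Lemma~\ref{lem:flux} we may choose the zero $t$ with $\mu_n'(t)\le0$. Then, for $n$ large,
\begin{equation}\label{eq:sign}
 (\lambda_1-1)(\lambda_2-1)\ge0 .
\end{equation}
The matrix $A$ is real and preserves the symplectic form $d\beta_n$ at $y_n(t)$, so its spectrum is invariant, with multiplicities, under $w\mapsto\bar w$ and $w\mapsto1/w$. Since $|1/\lambda_i-1|=|\lambda_i-1|/|\lambda_i|<\delta/(1-\delta)<2\delta$, the pair $\{\lambda_1,\lambda_2\}$ is itself invariant under both.

\begin{itemize}
\item \emph{$\lambda_1,\lambda_2$ real.} They are positive. Either each is its own inverse and $\lambda_1=\lambda_2=1$, or $\lambda_2=1/\lambda_1$ with $\lambda_1\ne1$. In the latter case $(\lambda_1-1)(\lambda_2-1)=-(\lambda_1-1)^2/\lambda_1<0$, which contradicts \eqref{eq:sign}.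
\item \emph{Not both real.} Then $\lambda_2=\bar\lambda_1\ne\lambda_1$ and $1/\lambda_1\in\{\lambda_1,\bar\lambda_1\}$. Since $1/\lambda_1=\lambda_1$ would make $\lambda_1$ real, $1/\lambda_1=\bar\lambda_1$, that is, $|\lambda_1|=1$.
\end{itemize}

So $\{\lambda_1,\lambda_2\}$ is $\{1,1\}$ or $\{e^{\pm i\alpha_n}\}$ with $0<|\alpha_n|<\pi$. The choice of $t$ does not involve $\delta$, and $\delta$ can be taken arbitrarily small, so $\alpha_n\to0$. The point $p_n=\sigma_{1/n}(y_n(t))$ satisfies $f^n(p_n)=p_n$, and $Df^n(p_n)$ is conjugate to $A$. This proves everything in Theorem~\ref{thm:main} except that $n$ is the least period.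

\begin{remark}
At a zero with $\mu_n'>0$, for $n$ large, the product in Proposition~\ref{prop:det} is negative. So by the same case distinction the pair is real, $\{\lambda,1/\lambda\}$ with $\lambda\ne1$. Which alternative occurs depends only on the sign of $\mu_n'$, not on $P$.
\end{remark}

\subsection{The least period}
Suppose $y\in C_n$ is fixed by $F_{1/n}^n$ and has least period $k<n$ under $F_{1/n}$. Then $k$ divides $n$, so $k\le n/2$. The idea is that $F_{1/n}^k$ is close to $\varphi^{k/n}$, which moves points of $C$ by $k/n\le\frac12$ in $t$, whereas by Lemma~\ref{lem:euler} the error is only of order $k/n^2$, even when $k/n$ is small.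

Since $dt(Z)=1$ on $C$, there is an open neighborhood $V'\subset V$ of $C$ with $\frac34\le dt(Z)\le\frac54$ on $V'$. Choose a compact neighborhood $U'$ of $C$ with $\varphi^{-\sigma}(U')\subset V'$ for $0\le\sigma\le\frac12$. If $y\in U'$ and $0<\sigma\le\frac12$, then along the orbit from $y$ to $\varphi^{-\sigma}(y)$ a lift of $t$ to $\mathbb R$ decreases by an amount between $\frac34\sigma$ and $\frac54\sigma$. As $\frac54\sigma\le1-\frac34\sigma$, the distance in $\mathbb R/\mathbb Z$ satisfies
\[
 \big|t(\varphi^{-\sigma}y)-t(y)\big|_{\mathbb R/\mathbb Z}\ge\tfrac34\,\sigma .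
\]
Let $b_1$ be a Lipschitz constant of $t:V'\to\mathbb R/\mathbb Z$ on the compact set $\bigcup_{0\le\sigma\le1/2}\varphi^{-\sigma}(U')$, and let $b_2$ be the constant $b$ of Lemma~\ref{lem:euler} for $F_\eta$ and $B=U'$. For $n$ large $C_n\subset U'$. If $F_{1/n}^ky=y$, the map $E_k$ of that lemma gives $E_k(y)=\varphi^{-k/n}(y)$, and therefore
\[
 \tfrac34\,\tfrac kn\le b_1\operatorname{dist}\big(\varphi^{-k/n}(y),y\big)\le b_1b_2\,\tfrac{k}{n^2},
\]
which is false for $n>\frac43b_1b_2$. So for $n$ large every fixed point of $F_{1/n}^n$ on $C_n$ has least period $n$. In particular $p_n$ has least period $n$ under $f$, and the proof of Theorem~\ref{thm:main} is complete. \qed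

Primeness of $\gamma$ enters only here, through the least period $1$ of $C$, and in the embeddedness of $C$ traversed once, on which the coordinates are built.

\section{Making a closed geodesic nondegenerate}\label{sec:dense}

We prove Theorem~\ref{thm:dense}. For $d=1$ there is nothing to do. Let $d\ge2$. By the Lyusternik--Fet theorem every closed Riemannian manifold has a nonconstant closed geodesic. Passing to the least period of the lift, we obtain a prime closed geodesic $\gamma:\mathbb R/\ell\mathbb Z\to S$ of unit speed.

The idea is to deform $S$ near a short arc of $\gamma$, to second order transversally to $\gamma$. Then $\gamma$ remains a geodesic, while the curvature in its Jacobi equation increases. This pushes all eigenvalues of the periodic Jacobi operator strictly down, so $0$ is an eigenvalue only for isolated values of the parameter.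

\subsection{A free arc}
The deformation must meet $\gamma$ only once, so we need an arc without self-intersections. Suppose $\gamma(s)=\gamma(s')$ with $s\ne s'$ in $\mathbb R/\ell\mathbb Z$. Then $\gamma'(s)\neq\gamma'(s')$, because $\gamma$ is prime. Also $\gamma'(s)\ne-\gamma'(s')$. Otherwise, after lifting $s,s'$ to $\mathbb R$, we would have $\gamma(s+r)=\gamma(s'-r)$ for all $r$, and differentiation at $r=(s'-s)/2$ would give $\gamma'=-\gamma'$ at the midpoint. So $\gamma'(s)$ and $\gamma'(s')$ are linearly independent. Hence $(\sigma,\sigma')\mapsto\gamma(\sigma)-\gamma(\sigma')\in\mathbb R^{d+1}$ is an immersion near $(s,s')$, and $(s,s')$ is isolated among the pairs with $\gamma(s)=\gamma(s')$. Since $\gamma$ is an immersion, there is $\delta_0>0$ such that all these pairs have $\operatorname{dist}(s,s')\ge\delta_0$. They form a compact set of isolated points, that is, a finite set. So there is a compact interval $I$, of positive length less than $\ell$, that contains no self-intersection parameter. Then $\gamma|_I$ is injective and $\gamma(I)$ is disjoint from $\gamma((\mathbb R/\ell\mathbb Z)\setminus I)$.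

Let $e_1,\dots,e_{d-1}$ be a parallel orthonormal frame of the normal bundle of $\gamma|_I$ in $S$, and let
\[
 \Phi(s,z)=\exp_{\gamma(s)}\Big(\sum_i z_ie_i(s)\Big),\qquad s\in I,\ z\in\mathbb R^{d-1},\ |z|<\epsilon_0 ,
\]
be the Fermi coordinates. For $\epsilon_0$ small $\Phi$ is an injective immersion. Along $z=0$ the metric is the identity matrix and its first derivatives vanish, so the Christoffel symbols vanish there. Let $I'\subset\operatorname{int}I$ be a compact interval of positive length. The compact sets $\gamma(I')$ and $\gamma((\mathbb R/\ell\mathbb Z)\setminus\operatorname{int}I)$ are disjoint. So for small $\epsilon_1\in(0,\epsilon_0)$ the set $T=\Phi(I'\times\{|z|\le\epsilon_1\})$ is disjoint from the latter. Since $\Phi$ is injective, $\gamma$ meets $T$ only in $\{z=0\}$.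

\subsection{The deformed body}
Let $\psi\ge0$ be a smooth function, $\psi\not\equiv0$, supported in $\operatorname{int}I'$, and let $\chi$ be a smooth cutoff supported in $\{|z|<\epsilon_1\}$ with $\chi=1$ near $0$. In the coordinates $\Phi$ put
\[
 u=\tfrac12\,\psi(s)\,\chi(z)\,|z|^2,
\]
extended by $0$ to $S$, and $\iota_\epsilon(q)=q+\epsilon\,u(q)\,\nu(q)$, $\epsilon\ge0$. For small $\epsilon$ this is an embedding, $C^\infty$-close to the inclusion and equal to the identity on $\gamma$. The second fundamental form of $S_\epsilon=\iota_\epsilon(S)$ with respect to the unit normal $\nu_\epsilon$ close to $\nu$ is positive definite.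

\emph{$S_\epsilon$ bounds a smooth convex body $K_\epsilon$.} The Gauss map $\nu_\epsilon:S_\epsilon\to S^d$ is a local diffeomorphism from a compact connected manifold to a simply connected one (here $d\ge2$), so it is a diffeomorphism. Let $q\in S_\epsilon$. The function $\langle\cdot-q,\nu_\epsilon(q)\rangle$ on $S_\epsilon$ is critical exactly where $\nu_\epsilon=\pm\nu_\epsilon(q)$, so it has exactly two critical points, its minimum and its maximum. Since $q$ is a strict local minimum, it is the unique global minimum.

Let $H_q=\{p:\langle p-q,\nu_\epsilon(q)\rangle\ge0\}$ and let $D$ be the bounded component of $\mathbb R^{d+1}\setminus S_\epsilon$, so that $\partial D=S_\epsilon$. A point outside $H_q$ can be moved to infinity in the direction $-\nu_\epsilon(q)$ without meeting $S_\epsilon$. So $\overline D\subset H_q$, and $\overline D\cap\partial H_q=\{q\}$ because $D$ is open. In particular $D$ lies on the side of $\nu_\epsilon(q)$ near $q$: we have $q+t\nu_\epsilon(q)\in D$ for small $t>0$. Conversely, let $p\notin\overline D$ and let $q$ be a point of $\overline D$ nearest to $p$. Then $q\in S_\epsilon$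 and $p-q$ is normal to $S_\epsilon$. It is not a positive multiple of $\nu_\epsilon(q)$, since otherwise some $q+t\nu_\epsilon(q)\in D$ would be nearer to $p$. So $p\notin H_q$. Hence $\overline D=\bigcap_qH_q$ is convex. It is strictly convex: a nondegenerate segment in $\overline D$ with a relative interior point $q\in S_\epsilon$ would lie in $\partial H_q$, which meets $\overline D$ only in $q$. We put $K_\epsilon=\overline D$.

\subsection{The effect on the Jacobi operator}
Let $g$ be the metric of $S$. From $d\iota_\epsilon=dq+\epsilon(du\,\nu+u\,d\nu)$, $\langle dq,d\nu\rangle=-II$ and $\langle dq,\nu\rangle=\langle d\nu,\nu\rangle=0$, the metric of $S_\epsilon$ pulled back to $S$ is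
\[
 g_\epsilon=g+k,\qquad k=-2\epsilon u\,II+\epsilon^2\big(u^2\langle d\nu,d\nu\rangle+du\otimes du\big).
\]
On $T$ we have $k=O(|z|^2)$; off $T$ it vanishes. So the $1$-jet of $k$ vanishes along $\gamma$, and the two metrics and their Levi-Civita connections agree there. Hence $\gamma$ is a unit-speed prime closed geodesic of $g_\epsilon$, with the same normal bundle and the same parallel transport.

At a point where all Christoffel symbols vanish,
\[
 \langle R(\partial_i,\partial_s)\partial_s,\partial_j\rangle=\tfrac12\big(\partial_i\partial_sg_{sj}+\partial_j\partial_sg_{si}-\partial_i\partial_jg_{ss}-\partial_s^2g_{ij}\big),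
\]
and similarly for $g_\epsilon$; here $i,j$ are normal indices. Along $\gamma|_I$ the first derivatives of $k$ vanish identically, so their $s$-derivatives vanish, and the curvature component changes by $-\frac12\partial_i\partial_jk_{ss}$. Here $k_{ss}=-2\epsilon u\,II_{ss}+O(|z|^4)$, because $u^2$ and $(\partial_su)^2$ are $O(|z|^4)$. As $\partial_i\partial_ju=\psi\,\delta_{ij}$ at $z=0$, the change is
\[
 \epsilon\,\kappa(s)\,\psi(s)\,\delta_{ij},\qquad\kappa(s)=II(\gamma'(s),\gamma'(s))>0 .
\]
So the Jacobi operator of $g_\epsilon$ on normal fields along $\gamma$ is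
\[
 J_\epsilon=-\nabla_s^2-\mathcal R(s)-\epsilon\,\kappa\,\psi ,
\]
where $\mathcal R(s)w=R(w,\gamma')\gamma'$ is the Jacobi endomorphism of $g$ and $\psi$ is extended by $0$ to $\mathbb R/\ell\mathbb Z$.

Recall the link with $P$. The splitting of tangent vectors of the unit tangent bundle into horizontal and vertical parts identifies $T_xN/\mathbb RY$ with the pairs $(w(0),\nabla_sw(0))$ of vectors normal to $\gamma'$, and $P$ with
\[
 (w(0),\nabla_sw(0))\longmapsto(w(\ell),\nabla_sw(\ell))
\]
for normal Jacobi fields $w$. Therefore $\gamma$ is degenerate for $g_\epsilon$ if and only if $J_\epsilon w=0$ has a nonzero $\ell$-periodic normal solution.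

\subsection{Monotonicity of the spectrum}
We consider the operators $J_\epsilon$, given by the formula above, for all $\epsilon\in[0,1]$; only for small $\epsilon$ do they come from a body $K_\epsilon$. On $\ell$-periodic normal fields $J_\epsilon$ is self-adjoint in $L^2$, with discrete spectrum $\lambda_1(\epsilon)\le\lambda_2(\epsilon)\le\cdots\to\infty$ and quadratic form $Q_\epsilon$.

\emph{Each $\lambda_k$ is strictly decreasing.} Let $\epsilon<\epsilon'$ and let $W$ be the span of the first $k$ eigenfields of $J_\epsilon$. By the min--max principle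
\[
 \lambda_k(\epsilon')\le\max_{w\in W,\ \|w\|=1}\Big[Q_\epsilon(w)-(\epsilon'-\epsilon)\int\kappa\,\psi\,|w|^2\,ds\Big]\le\lambda_k(\epsilon).
\]
If equality holds throughout, a maximizer $w$ satisfies $Q_\epsilon(w)=\lambda_k(\epsilon)$ and $\int\kappa\psi|w|^2\,ds=0$. The first equality and $w\in W$ give $J_\epsilon w=\lambda_k(\epsilon)w$. The second gives $w=0$ on the nonempty open set $\{\psi>0\}$. By uniqueness for linear ordinary differential equations $w\equiv0$, a contradiction.

So each $\lambda_k$ vanishes for at most one $\epsilon\in[0,1]$. For all but finitely many $k$ we have $\lambda_k(1)>0$, and then $\lambda_k>0$ on $[0,1]$. Hence $J_\epsilon$ has a nontrivial kernel for only finitely many $\epsilon\in[0,1]$. Therefore, for arbitrarily small $\epsilon>0$, the curve $\gamma$ is a nondegenerate prime closed geodesic of $\partial K_\epsilon$, and $K_\epsilon$ is $C^\infty$-close to $K$. This proves Theorem~\ref{thm:dense}. \qed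

\begin{thebibliography}{9}
\bibitem{BDDGT}
M\'ario Bessa, Gianluigi Del Magno, Jo\~ao Lopes Dias, Jos\'e Pedro Gaiv\~ao, Maria Joana Torres,
\emph{Billiards in generic convex bodies have positive topological entropy},
arXiv:2201.01362 (2022).
\end{thebibliography}

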